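\title{A finitely generated group with pairwise inequivalent Dirichlet--Poincar\'e profiles}

\begin{abstract}
The $L^p$-Dirichlet--Poincar\'e profile of a graph records how small the $\ell^p$-norm of the gradient of a function can be, relative to the norm of the function, when the function lives on a finite subgraph with at least $n$ vertices and vanishes on its boundary. We construct a finitely generated, amenable, residually finite group whose profiles, for $p\in[1,\infty]$, are pairwise inequivalent. Along a sequence $n_k\to\infty$ its $L^p$-profile equals $n_k\eta_k^{1/p+o(1)}$ with $\eta_k\to0$, for every finite $p$. The group is a diagonal product of wreath products of finite groups that mix quickly and look locally like a solvable group. The lower bound rests on an entropy inequality for functions of small support on a product space.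
\end{abstract}

\section{The question and the result}

Let $X$ be a graph of bounded degree. By a subgraph $\Gamma\le X$ we always mean a finite, nonempty, induced subgraph: $E\Gamma$ consists of all edges of $X$ with both endpoints in $V\Gamma$. For $f:V\Gamma\to\mathbb R$ put
\[
\nabla f(v)=\max\{|f(v)-f(w)| : vw\in E\Gamma\}\qquad(\max\emptyset=0),
\]
and let $\|f\|_p=(\sum_{v}|f(v)|^p)^{1/p}$, with the sup-norm for $p=\infty$. The boundary of $\Gamma$ is $\partial_X\Gamma=\{v\in V\Gamma: d_X(v,VX\setminus V\Gamma)=1\}$. The \emph{$L^p$-Dirichlet--Poincar\'e constant} of $\Gamma$ is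
\[
Dh^p_X(\Gamma)=\inf\Big\{\frac{\|\nabla f\|_p}{\|f\|_p} : f:V\Gamma\to\mathbb R,\ f|_{\partial_X\Gamma}\equiv0,\ f\not\equiv0\Big\},
\]
with $Dh^p_X(\Gamma)=+\infty$ if $V\Gamma=\partial_X\Gamma$, and the \emph{$L^p$-Dirichlet--Poincar\'e profile} of $X$ is
\[
D\Lambda^p_X(n)=\inf\{|V\Gamma|\,Dh^p_X(\Gamma) : \Gamma\le X,\ |V\Gamma|\ge n\}.
\]
The constant $Dh^p_X(\Gamma)$ is small when a function can descend to zero inside $\Gamma$ at little cost. For $p=1$ this is an isoperimetric condition (Section~\ref{sec:tools}). For $p=\infty$ and $X$ connected and infinite it is a condition on the inradius: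
\begin{equation}\label{eq:inradius}
Dh^\infty_X(\Gamma)=1/\max_{v\in V\Gamma} d_\Gamma(v,\partial_X\Gamma),
\end{equation}
because $|f(v)|\le d_\Gamma(v,\partial_X\Gamma)\,\|\nabla f\|_\infty$, with equality somewhere for $f=d_\Gamma(\,\cdot\,,\partial_X\Gamma)$.

For $f,g:\mathbb N\to\mathbb R$ write $f\lesssim g$ if there is a constant $C$ with $f(n)\le Cg(Cn)+C$ for all $n$, and $f\simeq g$ if $f\lesssim g$ and $g\lesssim f$. Profiles are nonnegative and nondecreasing, so for them $C$ may be taken to be a positive integer. Two facts are known. If $X$ and $Y$ are quasi-isometric graphs of bounded degree, then $D\Lambda^p_X\simeq D\Lambda^p_Y$ for every $p\in[1,\infty]$; hence the profile $D\Lambda^p_G$ of a finitely generated group $G$, computed in any Cayley graph with respect to a finite generating set, is well defined up to $\simeq$. And if $X$ is connected of bounded degree and $1\le p\le q<\infty$, then $D\Lambda^p_X\lesssim D\Lambda^q_X$. The following question comes from Hume's paper \cite{Hume}.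

\begin{quote}
\emph{Are there a finitely generated group $G$ and exponents $1\le p<q<\infty$ with $D\Lambda^p_G\not\simeq D\Lambda^q_G$?}
\end{quote}

The answer is yes, and one group works for all pairs of exponents.

\begin{theorem}\label{thm:main}
There is a finitely generated, amenable, residually finite group $G$ such that $D\Lambda^q_G\not\lesssim D\Lambda^p_G$ for all $1\le p<q<\infty$; in particular $D\Lambda^p_G\not\simeq D\Lambda^q_G$. Moreover there are $\eta_k\to0$ and $n_k\to\infty$ such that, in the Cayley graph constructed below,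
\[
D\Lambda^p_G(n_k)=n_k\,\eta_k^{\frac1p+o(1)}\qquad(k\to\infty)\quad\text{for every }p\in[1,\infty),
\]
and $D\Lambda^p_G\not\simeq D\Lambda^\infty_G$ for every $p<\infty$.
\end{theorem}

How far apart can two exponents be? For every $\Gamma\le X$ and $1\le p\le q<\infty$,
\begin{equation}\label{eq:window}
Dh^q_X(\Gamma)^q\le Dh^p_X(\Gamma)^p .
\end{equation}
Indeed, replacing $f$ by $|f|$ does not increase $\nabla f$, so let $f\ge0$ and $g=f^\theta$ with $\theta=p/q\le1$. The inequality $|a^\theta-b^\theta|\le|a-b|^\theta$ for $a,b\ge0$ gives $\nabla g\le(\nabla f)^{p/q}$, while $\|g\|_q^q=\|f\|_p^p$. An inequality in the other direction holds up to a constant factor (Lemma~\ref{lem:powers}). So if the best $L^1$ ratio at some scale is a small number $\eta$, the best $L^q$ ratio lies in a window between about $\eta$ and $\eta^{1/q}$. The top of the window is what the indicator function of an isoperimetric set gives. The simplest groups do not reach it, or do not see the window at all: in $\mathbb Z$ one replaces the indicator by a tent, which spreads the descent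 over many steps and reaches the bottom of the window for every $q$, and in a nonamenable group $\eta$ is bounded below and the window collapses (Example~\ref{ex:simple}). This suggests the answer no. To get the answer yes, one needs a group with a F\o lner set that cannot be smoothed into a tent.

Such sets exist in finite wreath products $L\wr Q$. Switch off the lamps on a subset $P\subset Q$ of density $\eta$. The resulting set has boundary of relative size about $\eta$, since one can leave it only when the cursor stands in $P$. If $L$ is huge and $L$, $Q$ mix quickly, no function of comparable support does better in any $\ell^q$. We prove this first in an idealized product space (Section~\ref{sec:cube}) and then in $L\wr Q$ (Section~\ref{sec:wreath}). Each finite group shows the phenomenon at one scale. To see infinitely many scales in a single group we take a diagonal product of groups $G_k=L_k\wr Q_k$ (Section~\ref{sec:G}). At scale $k$ the factors $G_j$ with $j>k$ must not destroy the F\o lner set, so they have to look amenable on large balls although they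 mix quickly; Section~\ref{sec:W} provides such groups. Sections~\ref{sec:bounds} and~\ref{sec:proof} contain the estimates and the proof of Theorem~\ref{thm:main}.

\section{Isoperimetric functions of marked groups}\label{sec:tools}

We shall compare many groups generated by the same alphabet. A \emph{marked group} is a group $K$ with a finite set $S$ of letters, closed under a formal inversion $s\mapsto s^{-1}$ and mapped, compatibly with inversion, onto a generating set of $K$. Different letters may have the same image. The Cayley graph joins $g$ to $gs$ whenever $gs\ne g$; we write $D\Lambda^p_K$ for its profile and $B_K(R)$ for the set of elements represented by words of length at most $R$. Two marked groups on the same letters \emph{agree up to $n$} if every word of length at most $n$ is trivial in one if and only if it is trivial in the other. If every word that is trivial in $K$ is trivial in $\bar K$, then letters map to letters under a surjective homomorphism $K\to\bar K$, which we call a \emph{marked quotient}.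

For the rest of the paper $1\le p,q<\infty$ unless $\infty$ is named, and norms on groups are taken with respect to counting measure. For finitely supported $f:K\to\mathbb R$ define $df$ on $K\times S$ by $df(g,s)=f(gs)-f(g)$, and put
\[
J_{p,K}(m)=\inf\Big\{\frac{\|df\|_p}{\|f\|_p} : 0<|\operatorname{supp}f|\le m\Big\}.
\]
This function is nonincreasing in $m$, and it suffices to test $f\ge0$ because $|d|f||\le|df|$. Unlike $Dh^p$ it involves no subgraph, and this makes it behave well under quotients and products. If $w=s_1\cdots s_R$ is a word, then telescoping along $g,gs_1,gs_1s_2,\dots$ and the invariance of norms under right translation give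
\begin{equation}\label{eq:word}
\|f-f(\,\cdot\,w)\|_p\le\sum_{i=1}^R\|f-f(\,\cdot\,s_i)\|_p\le R\,\|df\|_p .
\end{equation}
The \emph{perimeter} of a finite set $U\subset K$ is $\operatorname{Per}(U)=\|d1_U\|_1$. The involution $(g,s)\mapsto(gs,s^{-1})$ exchanges the pairs that leave $U$ and those that enter it, so
\begin{equation}\label{eq:per}
\|d1_U\|_p^p=\operatorname{Per}(U)=2\,|\{(g,s): g\in U,\ gs\notin U\}|\qquad\text{for every }p.
\end{equation}
Since $|a-b|=\int_0^\infty|1_{a>\tau}-1_{b>\tau}|\,d\tau$ for $a,b\ge0$, every finitely supported $\phi\ge0$ satisfies the \emph{co-area formula}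
\begin{equation}\label{eq:coarea}
\|d\phi\|_1=\int_0^\infty\operatorname{Per}(\{\phi>\tau\})\,d\tau,\qquad \|\phi\|_1=\int_0^\infty|\{\phi>\tau\}|\,d\tau .
\end{equation}
Hence $J_{1,K}(m)$ is the infimum of $\operatorname{Per}(U)/|U|$ over sets with $0<|U|\le m$. Recall F\o lner's criterion: $K$ is amenable if and only if $\operatorname{Per}(U)/|U|$ has infimum $0$ over finite nonempty $U\subset K$. Recall also that solvable groups are amenable.

\begin{lemma}[From $J$ to the profile]\label{lem:profile}
Let $K$ be an infinite marked group with letters $S$.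
\begin{enumerate}
\item[(i)] $D\Lambda^p_K(n)\ge|S|^{-1/p}\inf_{m\ge n}m\,J_{p,K}(m)$.
\item[(ii)] If $f\ne0$ is finitely supported, then $D\Lambda^p_K(n)\le\max\big(n,(|S|+1)|\operatorname{supp}f|\big)\,\|df\|_p/\|f\|_p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $f\not\equiv0$ on $V\Gamma$ vanish on $\partial\Gamma$, and extend it by $0$. If exactly one of $g,gs$ lies in $V\Gamma$, it lies in $\partial\Gamma$, so $df(g,s)=0$; the same holds if neither does. If both do, then $|df(g,s)|\le\nabla f(g)$. Hence $\|df\|_p^p\le|S|\,\|\nabla f\|_p^p$, and $Dh^p(\Gamma)\ge|S|^{-1/p}J_{p,K}(|V\Gamma|)$.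

(ii) The set $\operatorname{supp}f\cdot(S\cup\{1\})$ has at most $(|S|+1)|\operatorname{supp}f|$ elements. If it has fewer than $n$, add points until it has $n$, which is possible since $K$ is infinite. Let $V\Gamma$ be the result. Points of $\operatorname{supp}f$ have all their neighbors in $\Gamma$, so $f$ vanishes on $\partial\Gamma$, and $\nabla f(g)^p\le\sum_s|df(g,s)|^p$.
\end{proof}

Part (i) shows that a lower bound for the profile at $n$ must control \emph{all} sizes $m\ge n$. This will matter in Section~\ref{sec:bounds}.

\begin{lemma}[Changing the exponent]\label{lem:powers}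
Let $f\ge0$ be finitely supported on $K$ and $1\le p\le q<\infty$. Then $\|d(f^{p/q})\|_q^q\le\|df\|_p^p$ and
\[
\|d(f^{q/p})\|_p\le\tfrac qp\,(2|S|)^{\frac1p-\frac1q}\,\|df\|_q\,\|f\|_q^{\frac qp-1}.
\]
Consequently $\frac{p}{2|S|q}\,J_{p,K}(m)\le J_{q,K}(m)\le J_{p,K}(m)^{p/q}$.
\end{lemma}

\begin{proof}
The first inequality follows termwise from the inequality used for \eqref{eq:window}. For the second let $p<q$, $\theta=q/p$ and $M(g,s)=\max(f(g),f(gs))$. The mean value theorem gives $|d(f^\theta)|\le\theta\,|df|\,M^{\theta-1}$. By H\"older's inequality with exponents $q/p$ and $q/(q-p)$,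
\[
\|d(f^\theta)\|_p^p\le\theta^p\sum|df|^pM^{q-p}\le\theta^p\,\|df\|_q^p\Big(\sum M^q\Big)^{1-p/q},
\]
and $\sum M^q\le\sum_{g,s}(f(g)^q+f(gs)^q)=2|S|\,\|f\|_q^q$. For the last claim, powers of $f$ have the same support as $f$, and $\|f^{p/q}\|_q^q=\|f\|_p^p$, $\|f^{q/p}\|_p=\|f\|_q^{q/p}$.
\end{proof}

\begin{lemma}[Growth]\label{lem:growth}
If $|B_K(R)|\ge2m$, then $J_{q,K}(m)\ge\frac1{2R}$.
\end{lemma}

\begin{proof}
Let $B=B_K(R)$ and $0<|\operatorname{supp}f|\le m$. For each $g$ at most $m$ elements $w\in B$ have $gw\in\operatorname{supp}f$, so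
\[
\sum_{w\in B}\|f-f(\,\cdot\,w)\|_q^q\ge\sum_g|f(g)|^q\,|\{w\in B: gw\notin\operatorname{supp}f\}|\ge(|B|-m)\|f\|_q^q\ge\tfrac12|B|\,\|f\|_q^q .
\]
Some $w\in B$ therefore has $\|f-f(\,\cdot\,w)\|_q\ge\frac12\|f\|_q$, and \eqref{eq:word} finishes the proof.
\end{proof}

\begin{example}\label{ex:simple}
Let $K=\mathbb Z$ with letters $\pm1$. The indicator function of an interval of $m$ points has ratio $(4/m)^{1/q}$. Now take the tent $T(g)=(R-|g|)_+$ with $R=\lceil m/2\rceil$, supported on $2R-1\le m$ points. It has $\|dT\|_q^q=4R$, and $T\ge R/2$ on at least $R$ points, so its ratio is at most $4^{1/q}\cdot2/R\le16/m$. With Lemma~\ref{lem:growth} for $R=m$ we get $\frac1{2m}\le J_{q,\mathbb Z}(m)\le\frac{16}m$, and Lemma~\ref{lem:profile} gives $\frac14\le D\Lambda^q_{\mathbb Z}(n)\le48$ for every $q$. If $K$ is nonamenable, then $J_{1,K}\ge c>0$, so $J_{q,K}\ge c/(2|S|q)$ by Lemma~\ref{lem:powers}. Lemma~\ref{lem:profile}, with the indicator function of a point in (ii), gives $D\Lambda^q_K(n)\simeq n$ for every $q<\infty$.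
\end{example}

The next two lemmas carry estimates from finite groups to the group we shall build: lower bounds lift from quotients, and F\o lner sets can be assembled from the factors of a product.

\begin{lemma}[Quotients]\label{lem:quotient}
If $\pi:K\to\bar K$ is a marked quotient, then $J_{q,K}(m)\ge J_{q,\bar K}(m)$.
\end{lemma}

\begin{proof}
Given $f$ on $K$, let $F(x)$ be the $\ell^q$-norm of $f$ on the fiber $\pi^{-1}(x)$. Then $\|F\|_q=\|f\|_q$ and $|\operatorname{supp}F|\le|\operatorname{supp}f|$. Since $\pi^{-1}(xs)=\pi^{-1}(x)s$, the numbers $F(x)$ and $F(xs)$ are the norms of $f$ and $f(\,\cdot\,s)$ on $\pi^{-1}(x)$. The reverse triangle inequality gives $|dF(x,s)|^q\le\sum_{g\in\pi^{-1}(x)}|df(g,s)|^q$, so $\|dF\|_q\le\|df\|_q$.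
\end{proof}

The \emph{diagonal product} of marked groups $K_i$ on the same letters is the subgroup of $\prod_iK_i$ generated by the elements $(s,s,\dots)$, $s\in S$. A word is trivial in it if and only if it is trivial in every $K_i$. Thus each $K_i$ is a marked quotient of it, and the factors may be grouped at will.

\begin{lemma}[Diagonal products]\label{lem:product}
Let $K$ be the diagonal product of $K_1,K_2,K_3$, and let $U_i\subset K_i$ be finite and nonempty. There is a nonempty $U\subset K$ with
\[
|U|\le|U_1||U_2||U_3|,\qquad \frac{\operatorname{Per}(U)}{|U|}\le\sum_{i=1}^3\frac{\operatorname{Per}(U_i)}{|U_i|}.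
\]
\end{lemma}

\begin{proof}
Let $Z=U_1\times U_2\times U_3\subset\Pi=K_1\times K_2\times K_3$, and for $Z'\subset Z$ let $e(Z')$ count the pairs $(z,s)\in Z'\times S$ with $zs\notin Z$. If $z\in Z$ and $zs\notin Z$, then $z_is\notin U_i$ for some $i$. By \eqref{eq:per}, $2e(Z)\le\sum_i\operatorname{Per}(U_i)\prod_{j\ne i}|U_j|$, so $2e(Z)/|Z|$ is at most the claimed sum. The product set need not lie in $K$, so we cut it along the left cosets $xK$ of $K$ in $\Pi$. Both $e$ and cardinality are additive over the pieces $Z\cap xK$, so some nonempty piece has $e(Z\cap xK)/|Z\cap xK|\le e(Z)/|Z|$. Letters preserve $xK$, so $U=x^{-1}(Z\cap xK)\subset K$ has $\operatorname{Per}(U)=2e(Z\cap xK)$.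
\end{proof}

\section{Functions of small support on a product space}\label{sec:cube}

Let $L$ and $Q$ be finite sets with $|L|=b\ge2$ and $|Q|=N$. We think of $\varphi\in L^Q$ as the states of $N$ lamps. For $F:L^Q\to\mathbb R$ and $x\in Q$ let $A_xF$ be the average of $F$ over the coordinate $x$, and put
\[
\mathcal E_q(F)=\sum_{x\in Q}\|F-A_xF\|_q^q .
\]
This is the energy of an idealized walk, which picks a lamp and resets it to a random state.

Fix a state $1\in L$, a set $P\subset Q$ of $h$ lamps, and let $F$ be the indicator function of the subcube $\{\varphi:\varphi|_P\equiv1\}$, which has $b^{N-h}$ points. If $x\notin P$, then $A_xF=F$. If $x\in P$, each point of the subcube lies on a line in direction $x$ on which $F$ takes the value $1$ once and $0$ otherwise, and $A_xF=1/b$ there. So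
\begin{equation}\label{eq:subcube}
\mathcal E_q(F)=h\,c\,\|F\|_q^q,\qquad c=(1-\tfrac1b)^q+(b-1)b^{-q}\in[2^{-q},2].
\end{equation}
We claim that, for large $b$, no function with support of this size does essentially better.

\begin{example}[Two lamps]\label{ex:two}
Let $N=2$, $h=1$ and $b$ even, so $F\ge0$ is a $b\times b$ array with at most $b$ nonzero entries. Call a line (row or column) \emph{light} if at most $b/2$ of its entries are nonzero. Let $f$ be the restriction of $F$ to a light line and $\bar f$ its mean. At the $b/2$ or more zeros of $f$ we have $|f-\bar f|=\bar f$, so $b\bar f^{\,q}\le2\|f-\bar f\|_q^q$ and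
\[
\|f\|_q\le\|f-\bar f\|_q+b^{1/q}\bar f\le3\|f-\bar f\|_q .
\]
A row and a column that both fail to be light would contain together at least $2(b/2+1)-1=b+1$ nonzero entries. So all rows or all columns are light, and summing over them gives $\mathcal E_q(F)\ge3^{-q}\|F\|_q^q$. By \eqref{eq:subcube}, the indicator function of a row is optimal up to a factor $2\cdot3^q$. There is no room for a tent: along a light line every point is one step away from many zeros.
\end{example}

For general $N$ the same argument gives $\mathcal E_q(F)\ge3^{-q}\sum_\varphi\lambda(\varphi)F(\varphi)^q$, where $\lambda(\varphi)$ is the number of light lines through $\varphi$. But $\lambda$ has no pointwise lower bound: for $3\le N\le b+1$ the union of the $N$ lines through one point has $N(b-1)+1\le b^2$ points, so $h=N-2$, and no line through its center is light. We need a quantity that is at least $h\log b$ for every function of small support and that splits as a sum over the coordinates. Entropy does both.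

\begin{lemma}\label{lem:entropy}
Let $q\ge1$ and $0<h\le N$ satisfy $h\log b\ge2Nq\log2$. If $F\ge0$ on $L^Q$ has $|\operatorname{supp}F|\le b^{N-h}$, then
\[
\mathcal E_q(F)\ge2^{-q-1}h\,\|F\|_q^q .
\]
\end{lemma}

\begin{proof}
Both sides scale alike, so we replace sums by integrals against the uniform probability measure $\mu$ on $L^Q$ and assume $\int F^q\,d\mu=1$. For $g\ge0$ on a finite probability space let $\operatorname{Ent}(g)=\int g\log\big(g/\!\int g\big)$, with $0\log0=0$ and $\operatorname{Ent}(0)=0$. It is continuous in $g$ and homogeneous of degree $1$.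

\emph{Small support forces large entropy.} Jensen's inequality for the probability measure $\nu=F^q\mu$ gives
\[
\operatorname{Ent}_\mu(F^q)=-\int\log F^{-q}\,d\nu\ge-\log\int_{\operatorname{supp}F}F^{-q}\,d\nu=-\log\mu(\operatorname{supp}F)\ge h\log b .
\]

\emph{Entropy is subadditive:} $\operatorname{Ent}_\mu(g)\le\sum_x\int\operatorname{Ent}_x(g)\,d\mu$, where $\operatorname{Ent}_x$ is the entropy in the coordinate $x$ with the others frozen. We use the Gibbs inequality: if $g>0$ and $\int e^\psi=1$ on a probability space, then $\int g\psi\le\operatorname{Ent}(g)$. (Normalize $\int g=1$; Jensen's inequality for the measure with density $g$ gives $\int g\log(e^\psi/g)\le\log\int e^\psi=0$.) By continuity and homogeneity assume $g>0$ and $\int g\,d\mu=1$. Number the coordinates $1,\dots,N$ and let $g_i$ be the average of $g$ over the coordinates after the $i$-th, so $g_0=1$ and $g_N=g$. With $\psi_i=\log(g_i/g_{i-1})$ we have $\operatorname{Ent}_\mu(g)=\sum_i\int g\psi_i\,d\mu$. The average of $e^{\psi_i}$ over the $i$-th coordinate is $1$, because $g_{i-1}$ is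 the average of $g_i$ over that coordinate. The Gibbs inequality in the $i$-th coordinate, integrated over the others, gives $\int g\psi_i\,d\mu\le\int\operatorname{Ent}_i(g)\,d\mu$.

\emph{One coordinate.} For $f\ge0$ on $L$ with the uniform probability measure and mean $\bar f$,
\begin{equation}\label{eq:onecoord}
\operatorname{Ent}(f^q)\le q\log2\int f^q+2^q\log b\int|f-\bar f|^q .
\end{equation}
By homogeneity assume $\int f^q=1$. Then $\bar f\le1$, $f^q\le b$ everywhere, and $\operatorname{Ent}(f^q)=\int f^q\log f^q$. Where $f\le2$ we have $f^q\log f^q\le q\log2\cdot f^q$. Where $f>2$ we have $f-\bar f\ge f/2$, so $f^q\log f^q\le f^q\log b\le2^q|f-\bar f|^q\log b$.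

Combining the three steps,
\[
h\log b\le Nq\log2+2^q\log b\sum_x\int|F-A_xF|^q\,d\mu .
\]
The hypothesis says $Nq\log2\le\frac12h\log b$, and the claim follows.
\end{proof}

\begin{remark}\label{rem:defect}
The term $q\log2\int f^q$ in \eqref{eq:onecoord} cannot be dropped when $q>2$, whatever constant is put in front of the last integral. For $f=1+\varepsilon\psi$ with $\psi\ne0$ of mean zero, the entropy is asymptotic to $\frac12q^2\varepsilon^2\int\psi^2$ while $\int|f-\bar f|^q$ is of order $\varepsilon^q$. This term is paid once for each of the $N$ lamps, and the hypothesis $h\log b\ge2Nq\log2$ absorbs it. For density $h/N\approx\eta$ it requires $\log b\gtrsim q/\eta$: the lamp group must be chosen after $\eta$.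
\end{remark}

\section{Wreath products just below full size}\label{sec:wreath}

For groups $K,Q$, the wreath product $K\wr Q$ consists of pairs $(\varphi,x)$ with $\varphi:Q\to K$ finitely supported and $x\in Q$ (the \emph{cursor}), multiplied by $(\varphi,x)(\psi,y)=(\varphi\cdot\psi(x^{-1}\,\cdot\,),xy)$. We identify $y\in Q$ with $(1,y)$, and write $a\delta_z$ for the element with trivial cursor whose configuration is $a$ at $z$ and trivial elsewhere. Right multiplication of $(\varphi,x)$ by $y$ moves the cursor to $xy$; right multiplication by $a\delta_z$ multiplies $\varphi(xz)$ on the right by $a$. If $K$ and $Q$ are marked, we mark $K\wr Q$ by the disjoint union of the \emph{base letters} (those of $Q$) and the \emph{lamp letters} $s\delta_1$ ($s$ a letter of $K$), which act on the lamp under the cursor.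

Let $L$ and $Q$ be finite marked groups with $|L|=b\ge2$ and $|Q|=N$. The subcube of Section~\ref{sec:cube} becomes a F\o lner set.

\begin{lemma}\label{lem:Y}
Suppose $L$ has $6$ letters, $0<\eta<1$ and $\eta N\ge1$. Choose $P\subset Q$ with $|P|=\lceil\eta N\rceil$ and let $Y=\{(\varphi,x)\in L\wr Q:\varphi|_P\equiv1\}$. Then $|Y|\le Nb^{(1-\eta)N}$ and $\operatorname{Per}(Y)\le24\eta|Y|$.
\end{lemma}

\begin{proof}
We have $|Y|=Nb^{N-|P|}$. Base letters preserve $Y$, and a lamp letter can move $(\varphi,x)$ out of $Y$ only if $x\in P$, which holds for $|Y||P|/N$ elements of $Y$. Since $|P|\le\eta N+1\le2\eta N$, \eqref{eq:per} gives $\operatorname{Per}(Y)\le2\cdot6\cdot2\eta|Y|$.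
\end{proof}

For the matching lower bound we compare the walk on $L\wr Q$ with the idealized walk. Say that a finite marked group $K$ satisfies the \emph{$L^q$-Poincar\'e inequality with constant $C$} if $\|f-\bar f\|_q\le C\|df\|_q$ for all $f:K\to\mathbb R$, where $\bar f$ is the mean of $f$. The inequality for $Q$ lets us forget the cursor, and the one for $L$ lets us reset a lamp, each at cost $C$.

\begin{proposition}\label{prop:wreath}
Suppose $L$ and $Q$ satisfy the $L^q$-Poincar\'e inequality with constant $C\ge1$. If $0<h\le N$ and $h\log b\ge2Nq\log2$, then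
\[
J_{q,L\wr Q}(m)\ge\frac1{13C}\Big(\frac hN\Big)^{1/q}\qquad\text{for all }m\le b^{N-h}.
\]
\end{proposition}

\begin{proof}
Let $F\ge0$ be nonzero on $L\wr Q$ with $|\operatorname{supp}F|\le b^{N-h}$. Put $\bar F(\varphi)=\frac1N\sum_xF(\varphi,x)$, regarded both as a function on $L^Q$ and as a function on $L\wr Q$. Let $A$ be the operator that averages over the lamp under the cursor: $AF(\,\cdot\,,x)=A_x(F(\,\cdot\,,x))$. It replaces a function by its means on the blocks of a partition, so it is an $\ell^q$-contraction by Jensen's inequality.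

For fixed $\varphi$, apply the Poincar\'e inequality of $Q$ to $x\mapsto F(\varphi,x)$; its gradient is the part of $dF$ given by base letters. Summing $q$-th powers over $\varphi$ gives $\|F-\bar F\|_q\le C\|dF\|_q$. For fixed $x$ and $\varphi|_{Q\setminus\{x\}}$, apply the inequality of $L$ to $F$ as a function of $\varphi(x)$; its gradient is the part of $dF$ given by lamp letters, and $\|F-AF\|_q\le C\|dF\|_q$. Hence
\[
\|\bar F-A\bar F\|_q\le\|\bar F-F\|_q+\|F-AF\|_q+\|A(F-\bar F)\|_q\le3C\|dF\|_q .
\]
The left side is the idealized energy: $\|\bar F-A\bar F\|_q^q=\sum_x\|\bar F-A_x\bar F\|^q_{\ell^q(L^Q)}=\mathcal E_q(\bar F)$. The support of $\bar F$ in $L^Q$ is the projection of $\operatorname{supp}F$, so it has at most $b^{N-h}$ points. Lemma~\ref{lem:entropy} gives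
\[
\mathcal E_q(\bar F)\ge2^{-q-1}h\,\|\bar F\|^q_{\ell^q(L^Q)}=2^{-q-1}\frac hN\,\|\bar F\|^q_{\ell^q(L\wr Q)} .
\]
Since $(2^{q+1})^{1/q}\le4$ and $N/h\ge1$,
\[
\|F\|_q\le\|F-\bar F\|_q+\|\bar F\|_q\le C\|dF\|_q\big(1+12(N/h)^{1/q}\big)\le13C(N/h)^{1/q}\|dF\|_q.\qedhere
\]
\end{proof}

\begin{remark}
Without mixing in the base, tents return. Let $Q=\mathbb Z/N$ with letters $\pm1$ and $N\ge8$ even, let $I\subset Q$ be an interval of $N/2$ points, and let $T$ be the tent of Example~\ref{ex:simple} supported in $I$. Put $F(\varphi,x)=T(x)$ if $\varphi$ is trivial off $I$, and $F(\varphi,x)=0$ otherwise. Lamp letters do not change $F$, so its ratio is at most $32/N$ for every $q$, although its support has at most $\frac N2b^{N/2}\le b^{3N/4}$ points.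
\end{remark}

Take $h=\eta N/2$. By \eqref{eq:per}, Lemma~\ref{lem:Y} and Proposition~\ref{prop:wreath}, for sizes $m$ between $Nb^{(1-\eta)N}$ and $b^{(1-\eta/2)N}$ the function $J_{q,L\wr Q}(m)$ lies between $\eta^{1/q}/(26C)$ and $(24\eta)^{1/q}$. The exponent $1/q$ is visible only if $C$ is negligible compared with powers of $1/\eta$. So $C$ has to be known before $\eta$ is chosen, while $b$ and $N$ are chosen after it.

\section{Expanding groups that look solvable}\label{sec:W}

We need finite groups $L$ and $Q$ of arbitrarily large order, with a Poincar\'e constant that does not depend on the order, and agreeing with a fixed amenable group up to a prescribed length. Expanders give the first two properties. To obtain the third we hide the expander: its two generators are placed at opposite points of a long cycle, so that no short word sees them interact.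

For a prime $r$ let $E_r=\mathrm{SL}_2(\mathbb F_r)$, $u=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$ and $v=\left(\begin{smallmatrix}1&0\\1&1\end{smallmatrix}\right)$. Both have order $r$. By Selberg's theorem (see \cite[\S4.3--4.4]{Lub}; also \cite{BG}), the Cayley graphs of $E_r$ with respect to $u,v$ form an expander family: there is $\kappa>0$, independent of $r$, with
\begin{equation}\label{eq:selberg}
\|f-\bar f\|_2^2\le\kappa^{-1}\sum_{g\in E_r}\ \sum_{s\in\{u^{\pm1},v^{\pm1}\}}|f(g)-f(gs)|^2\qquad(f:E_r\to\mathbb R).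
\end{equation}
For $l\ge2$ put $l'=\lfloor l/2\rfloor$ and let $W_{l,r}=E_r\wr\mathbb Z/l$, marked by the six letters $t^{\pm1},\alpha^{\pm1},\beta^{\pm1}$, where $t$ is the generator $1$ of $\mathbb Z/l$, $\alpha=u\delta_0$ and $\beta=v\delta_{l'}$. These generate, because
\begin{equation}\label{eq:conj}
u\delta_j=t^j\alpha t^{-j},\qquad v\delta_j=t^{j-l'}\beta t^{l'-j}.
\end{equation}
Let $W=\mathbb Z^2\wr\mathbb Z$, marked by $t$, $\alpha=(1,0)\delta_0$, $\beta=(0,1)\delta_0$ and their inverses.

\begin{lemma}\label{lem:agreeW}
If $l\ge4n+4$ and $r>n$, then $W_{l,r}$ and $W$ agree up to $n$.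
\end{lemma}

\begin{proof}
Let $w$ be a word of length at most $n$. Read it from left to right, and let $x\in[-n,n]$ be the current exponent sum of $t$. Let $a_x$ and $b_x$ be the exponent sums of the letters $\alpha^{\pm1}$ and $\beta^{\pm1}$ read while this exponent sum equals $x$. In $W$ the final lamp at $x$ is $(a_x,b_x)$, so $w=1$ if and only if the total exponent of $t$ and all $a_x,b_x$ vanish. In $W_{l,r}$ the letter $\alpha^{\pm1}$ multiplies the lamp at $x$ by $u^{\pm1}$, and $\beta^{\pm1}$ multiplies the lamp at $x+l'$ by $v^{\pm1}$. The integers in $[-n,n]$ are distinct modulo $l$. For $|x|,|y|\le n$ the difference $x+l'-y$ lies between $l'-2n\ge2$ and $l'+2n\le l-2$, so the lamps touched by $\alpha$ are never touched by $\beta$. The final lamps are $u^{a_x}$ at $x$ and $v^{b_x}$ at $x+l'$, with $|a_x|,|b_x|\le n<r$. So $w=1$ in $W_{l,r}$ under the same condition as in $W$.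
\end{proof}

\begin{lemma}\label{lem:poincare}
There is $D(l)\ge1$, independent of $r$, such that for all primes $r$ and all $q\in[1,\infty)$ the group $W_{l,r}$ satisfies the $L^q$-Poincar\'e inequality with constant $qD(l)$.
\end{lemma}

\begin{proof}
We prove the case $q=2$ from \eqref{eq:selberg}, deduce an isoperimetric inequality, and pass from it to all $q$.

\emph{Step 1: $q=2$.} Let $f_0(x)$ be the mean of $f(\,\cdot\,,x)$ over $E_r^{\,l}$. By orthogonality,
\[
\|f-\bar f\|_2^2=\sum_{\varphi,x}|f(\varphi,x)-f_0(x)|^2+|E_r|^l\sum_x|f_0(x)-\bar f|^2 .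
\]
For the first term let $A_1,\dots,A_l$ be the averaging operators over the coordinates of $E_r^{\,l}$. They are commuting orthogonal projections, and $I-A_1\cdots A_l=\sum_jA_1\cdots A_{j-1}(I-A_j)$ is a sum of orthogonal projections. Taking the inner product of both sides applied to $\phi$ with $\phi$ gives $\|\phi-\bar\phi\|_2^2\le\sum_j\|\phi-A_j\phi\|_2^2$. Apply this to $\phi=f(\,\cdot\,,x)$ and bound each term by \eqref{eq:selberg}. Right multiplication of $(\varphi,x)$ by $s\delta_j$ multiplies the lamp at $x+j$ by $s$, and $x+j$ runs over all positions, so the first term is at most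
\[
\kappa^{-1}\sum_{j=0}^{l-1}\ \sum_{s\in\{u^{\pm1},v^{\pm1}\}}\|f-f(\,\cdot\,s\delta_j)\|_2^2\le\kappa^{-1}\,4l\,(2l+1)^2\|df\|_2^2 .
\]
Here we used \eqref{eq:word} and the fact that each $s\delta_j$ is a word of length at most $2l+1$ by \eqref{eq:conj}. For the second term, $\bar f$ is the mean of $f_0$, so $|f_0(x)-\bar f|\le\sum_y|f_0(y)-f_0(y+1)|$. Two applications of the Cauchy--Schwarz inequality give
\[
|E_r|^l\sum_x|f_0(x)-\bar f|^2\le l^2|E_r|^l\sum_y|f_0(y)-f_0(y+1)|^2\le l^2\sum_g|f(g)-f(gt)|^2 .
\]
Hence $\|f-\bar f\|_2^2\le\Theta\|df\|_2^2$ with $\Theta=4l(2l+1)^2\kappa^{-1}+l^2$.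

\emph{Step 2: sets.} For $f=1_U$ Step 1 reads $|U||U^c|/|W_{l,r}|\le\Theta\operatorname{Per}(U)$. So $\operatorname{Per}(U)\ge|U|/(2\Theta)$ whenever $|U|\le\frac12|W_{l,r}|$.

\emph{Step 3: all $q$.} Let $c$ be a median of $f$ and $f_\pm=(\pm(f-c))_+$. The sets $\{f_\pm^q>\tau\}$, $\tau\ge0$, have at most $\frac12|W_{l,r}|$ elements, and $|df_\pm|\le|df|$. By Step 2, \eqref{eq:coarea} and Lemma~\ref{lem:powers} with $p=1$ and $|S|=6$,
\[
\frac1{2\Theta}\|f_\pm\|_q^q\le\|d(f_\pm^q)\|_1\le12q\,\|df\|_q\,\|f_\pm\|_q^{q-1}.
\]
So $\|f_\pm\|_q\le24q\Theta\|df\|_q$ and $\|f-c\|_q\le48q\Theta\|df\|_q$. The constant $\bar f-c$ is the mean of $f-c$, so its norm is at most $\|f-c\|_q$, and $\|f-\bar f\|_q\le2\|f-c\|_q$. Put $D(l)=96\Theta$.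
\end{proof}

\begin{remark}
The group $W'=(\mathbb Z/r)^2\wr\mathbb Z/l$, marked like $W$, also agrees with $W$ up to a large length, but its $L^1$-Poincar\'e constant is at least $lr/9$. To see this, let $U$ be the set where the first coordinate of $\varphi(0)$ lies in $\{0,\dots,\lfloor r/2\rfloor-1\}$; then $\operatorname{Per}(U)=4|W'|/(lr)$ and $\|1_U-\overline{1_U}\|_1\ge\frac49|W'|$. Independence of $r$ is what \eqref{eq:selberg} is used for.
\end{remark}

The local model for the groups $L\wr Q$ is $H=W\wr W$, with $12$ letters.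

\begin{lemma}\label{lem:H}
\begin{enumerate}
\item[(i)] $H$ is amenable, and $J_{q,H}(m)\ge\frac1{4(\log_2m+2)}$ for all $m\ge1$.
\item[(ii)] If $L$ and $Q$ agree with $W$ up to $n$, then $L\wr Q$ agrees with $H$ up to $n$.
\item[(iii)] If $T$ agrees with $H$ up to $2\rho+1$ and $\Omega\subset B_H(\rho)$, then there is $\Omega'\subset T$ with $|\Omega'|=|\Omega|$ and $\operatorname{Per}(\Omega')=\operatorname{Per}(\Omega)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A wreath product $K\wr Q$ is an extension of a direct sum of copies of $K$ by $Q$, so it is solvable if $K$ and $Q$ are. Thus $W$ and $H$ are solvable, hence amenable. The $2^i$ words $t\alpha^{\epsilon_1}\cdots t\alpha^{\epsilon_i}$, $\epsilon_j\in\{0,1\}$, in base letters have length at most $2i$ and are distinct in $W$, since the lamp at $j$ is $(\epsilon_j,0)$. So $|B_H(2i)|\ge2^i$. Apply Lemma~\ref{lem:growth} with $R=2\lceil\log_2(2m)\rceil\le2(\log_2m+2)$.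

(ii) Let $w=s_1\cdots s_{n'}$ with $n'\le n$, and let $x_i\in Q$ be the product of the base letters among $s_1,\dots,s_i$. Then $w$ represents $(\varphi,x_{n'})$, where $\varphi(y)$ is the product, in order, of the lamp letters $s_i$ with $x_i=y$. So $w=1$ if and only if $x_{n'}=1$ and, for each class of the relation $x_i=x_j$ on indices, the lamp letters in that class form a trivial word in $L$. For $i<j$, $x_i=x_j$ means that the base letters among $s_{i+1},\dots,s_j$ form a trivial word in $Q$. All these conditions concern words of length at most $n$, so they are the same for $(L,Q)$ and for $(W,W)$.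

(iii) Two words $w,w'$ of length at most $\rho$ are equal in $H$ if and only if they are equal in $T$, since $w^{-1}w'$ has length at most $2\rho$. This gives a bijection $\theta:B_H(\rho)\to B_T(\rho)$; let $\Omega'=\theta(\Omega)$. For $g,g'\in\Omega$ represented by such words $w,w'$ and a letter $s$, the equations $gs=g'$ and $\theta(g)s=\theta(g')$ both say that $wsw'^{-1}$, of length at most $2\rho+1$, is trivial. So $gs\in\Omega$ if and only if $\theta(g)s\in\Omega'$, and \eqref{eq:per} applies.
\end{proof}

\section{Construction of the group}\label{sec:G}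

At stage $k$ the parameters are chosen in the order forced by the previous sections. The cycle length $l_k$ comes first: it must be long enough that $G_k$ contains copies of the F\o lner sets of $H$ fixed at earlier stages. It determines the Poincar\'e constant $D_k$. Then $\eta_k$ is taken small compared with $1/D_k$, then a F\o lner set $\Omega_k$ of $H$ of quality $\eta_k$, then the lamp group large compared with $1/\eta_k$, and last the base group, so large that all earlier data are negligible.

Put $M_0=1$. For $k=1,2,\dots$ choose successively: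
\begin{enumerate}
\item[(1)] $\nu_k=k+\sum_{j<k}(2\rho_j+1)$, $l_k=4\nu_k+4$ and $D_k=D(l_k)$;
\item[(2)] $\eta_k\in(0,\frac12)$ with $\eta_k\le\frac1k$ and $\eta_k^{-1/k}\ge kD_k$;
\item[(3)] a finite nonempty $\Omega_k\subset H$ with $\operatorname{Per}(\Omega_k)\le\eta_k|\Omega_k|$, and an integer $\rho_k\ge1$ with $\Omega_k\subset B_H(\rho_k)$;
\item[(4)] a prime $r_k>\nu_k$ such that $L_k=W_{l_k,r_k}$ and $b_k=|L_k|$ satisfy $\log b_k\ge4k\log2/\eta_k$;
\item[(5)] a prime $r_k'>\nu_k$ such that $Q_k=W_{l_k,r_k'}$ and $N_k=|Q_k|$ satisfy $N_k\ge k\eta_k^{-2}$ and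
\begin{equation}\label{eq:gap}
b_k^{\eta_kN_k/2}\ge26\,M_{k-1}N_k|\Omega_k|\cdot4\,(N_k\log_2b_k+2);
\end{equation}
\end{enumerate}
and put $G_k=L_k\wr Q_k$, $M_k=M_{k-1}|G_k|$. Choice (3) is possible since $H$ is amenable. Choices (4) and (5) are possible since $|W_{l,r}|\ge r$, and since the left side of \eqref{eq:gap} is exponential in $N_k$ while the right side is quadratic. By Lemmas~\ref{lem:agreeW} and~\ref{lem:H}(ii), $G_k$ agrees with $H$ up to $\nu_k$.

Let $G$ be the diagonal product of the groups $G_k$, $k\ge1$. It has $12$ letters, so it is generated by $6$ elements. It is residually finite, because a nontrivial element has nontrivial image in some finite group $G_k$. A word that is trivial in $G$ is trivial in every $G_k$, and hence in $H$ since $\nu_k\ge k\to\infty$. So $H$, like each $G_k$, is a marked quotient of $G$, and $G$ is infinite. Finally put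
\[
n_k=13\,M_{k-1}N_k|\Omega_k|\,\big\lceil b_k^{(1-\eta_k)N_k}\big\rceil,\qquad m_k=b_k^{(1-\eta_k/2)N_k}.
\]
Then $\eta_k\to0$ and $n_k\ge N_k\ge k$. Since $\lceil y\rceil\le2y$ for $y\ge1$ and $\log_2m_k\le N_k\log_2b_k$, condition \eqref{eq:gap} says that
\begin{equation}\label{eq:gap2}
m_k=b_k^{\eta_kN_k/2}\,b_k^{(1-\eta_k)N_k}\ge4(\log_2m_k+2)\,n_k .
\end{equation}

\section{The profile at scale $n_k$}\label{sec:bounds}

\begin{proposition}[Upper bound]\label{prop:upper}
There is a nonempty set $U_k\subset G$ with $|U_k|\le n_k/13$ and $\operatorname{Per}(U_k)\le25\eta_k|U_k|$. Consequently $G$ is amenable, and for all integers $C\ge1$ and all $p\in[1,\infty)$,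
\[
J_{p,G}(n_k)\le25\,\eta_k^{1/p},\qquad D\Lambda^p_G(Cn_k)\le25\,C\,n_k\,\eta_k^{1/p}.
\]
\end{proposition}

\begin{proof}
Write $G$ as the diagonal product of three groups: the diagonal product $K_k$ of the $G_j$ with $j<k$ (trivial if $k=1$), the group $G_k$, and the diagonal product $T_k$ of the $G_j$ with $j>k$. We choose a set in each. The group $K_k$ is finite of order at most $M_{k-1}$; take all of it, with perimeter $0$. In $G_k$ take the set $Y_k$ of Lemma~\ref{lem:Y} with $\eta=\eta_k$, which applies because $\eta_kN_k\ge k/\eta_k\ge1$. For $j>k$ we have $\nu_j\ge2\rho_k+1$, so every such $G_j$ agrees with $H$ up to $2\rho_k+1$, and therefore so does $T_k$. In $T_k$ take the copy $\Omega_k'$ of $\Omega_k$ given by Lemma~\ref{lem:H}(iii). Lemma~\ref{lem:product} yields $U_k$ with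
\[
|U_k|\le M_{k-1}\cdot N_kb_k^{(1-\eta_k)N_k}\cdot|\Omega_k|\le n_k/13,\qquad \frac{\operatorname{Per}(U_k)}{|U_k|}\le0+24\eta_k+\eta_k .
\]
Amenability follows from F\o lner's criterion. By \eqref{eq:per} the function $1_{U_k}$ has ratio at most $(25\eta_k)^{1/p}\le25\eta_k^{1/p}$. Apply Lemma~\ref{lem:profile}(ii) with $|S|=12$ and $n=Cn_k\ge13|U_k|$.
\end{proof}

The size of $\Omega_k$ was fixed before $N_k$. This is the gain from local agreement with $H$: the infinitely many later factors enlarge the F\o lner set only by a factor that \eqref{eq:gap} absorbs.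

For the lower bound, Proposition~\ref{prop:wreath} controls sizes up to $m_k$ only, and for $m\ge|G_k|$ the finite quotient $G_k$ says nothing. Beyond $m_k$ we use the logarithmic bound for $H$, which is weak but suffices because $m_k$ is much larger than $n_k$.

\begin{proposition}[Lower bound]\label{prop:lower}
For all $q\in[1,\infty)$ and $k\ge q$,
\[
J_{q,G}(n_k)\ge\frac{\eta_k^{1/q}}{26\,qD_k},\qquad D\Lambda^q_G(n_k)\ge\frac{n_k\,\eta_k^{1/q}}{312\,qD_k}.
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:poincare}, $L_k$ and $Q_k$ satisfy the $L^q$-Poincar\'e inequality with constant $qD_k\ge1$. Put $h=\eta_kN_k/2$, so that $b_k^{N_k-h}=m_k$. By choice (4), $h\log b_k\ge2N_kk\log2\ge2N_kq\log2$. Lemma~\ref{lem:quotient} and Proposition~\ref{prop:wreath} give, for $m\le m_k$,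
\[
J_{q,G}(m)\ge J_{q,G_k}(m)\ge\frac1{13qD_k}\Big(\frac{\eta_k}2\Big)^{1/q}\ge\frac{\eta_k^{1/q}}{26qD_k}.
\]
Since $n_k\le m_k$ by \eqref{eq:gap2}, this contains the first claim, and it gives $mJ_{q,G}(m)\ge n_k\eta_k^{1/q}/(26qD_k)$ for $n_k\le m\le m_k$.

Let $m>m_k$. The function $y\mapsto y/(\log_2y+2)$ is increasing on $[1,\infty)$, since its derivative has the sign of $\log_2y+2-1/\log2>0$. By Lemmas~\ref{lem:quotient} and~\ref{lem:H}(i) and by \eqref{eq:gap2},
\[
mJ_{q,G}(m)\ge mJ_{q,H}(m)\ge\frac{m}{4(\log_2m+2)}\ge\frac{m_k}{4(\log_2m_k+2)}\ge n_k .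
\]
So $mJ_{q,G}(m)\ge n_k\eta_k^{1/q}/(26qD_k)$ for all $m\ge n_k$, and Lemma~\ref{lem:profile}(i) with $12^{-1/q}\ge\frac1{12}$ gives the second claim.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ is finitely generated and residually finite by Section~\ref{sec:G}, and amenable by Proposition~\ref{prop:upper}.

\emph{Exponents.} For $p\in[1,\infty)$ and $k\ge p$, Propositions~\ref{prop:upper} and~\ref{prop:lower} and choice (2) give
\[
\frac{n_k\eta_k^{1/p}}{312\,pD_k}\le D\Lambda^p_G(n_k)\le25\,n_k\eta_k^{1/p},\qquad 1\le D_k\le\eta_k^{-1/k}.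
\]
As $\eta_k\to0$, the constants $25$ and $312p$ are $\eta_k^{o(1)}$, and so is $D_k$. Hence $D\Lambda^p_G(n_k)=n_k\eta_k^{1/p+o(1)}$.

\emph{A uniform lower bound.} The additive constant in the definition of $\lesssim$ requires that the profile tend to infinity along $n_k$. Let $k\ge q$. We have $1/D_k\ge k\eta_k^{1/k}\ge k\eta_k$, $\eta_k^{1/q}\ge\eta_k$ and $n_k\ge N_k\ge k\eta_k^{-2}$, so
\begin{equation}\label{eq:uniform}
D\Lambda^q_G(n_k)\ge\frac{n_k\eta_k^2\,k}{312\,q}\ge\frac{n_k\eta_k^2}{312}\ge\frac k{312}.
\end{equation}

\emph{Two finite exponents.} Let $1\le p<q<\infty$, let $C\ge1$ be an integer, and let $k\ge q$ satisfy $2/k\le\frac1p-\frac1q$. Then $\eta_k^{1/q}\ge\eta_k^{-2/k}\eta_k^{1/p}\ge k^2D_k^2\,\eta_k^{1/p}$, and the two propositions give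
\[
D\Lambda^q_G(n_k)\ge\frac{k^2D_k^2\,n_k\eta_k^{1/p}}{312\,qD_k}\ge\frac{k\,n_k\eta_k^{1/p}}{312}\ge\frac{k}{7800\,C}\,D\Lambda^p_G(Cn_k).
\]
If moreover $k>15600\,C^2$, then $\frac12D\Lambda^q_G(n_k)\ge C\,D\Lambda^p_G(Cn_k)$, and $\frac12D\Lambda^q_G(n_k)>C$ by \eqref{eq:uniform}. So $D\Lambda^q_G(n_k)>C\,D\Lambda^p_G(Cn_k)+C$. Since $C$ was arbitrary, $D\Lambda^q_G\not\lesssim D\Lambda^p_G$.

\emph{The exponent $\infty$.} We show that $D\Lambda^q_G\not\lesssim D\Lambda^\infty_G$ for $q<\infty$. Let $n\ge13$ and $R=\lfloor\log_{13}n\rfloor$. Every element of $B_G(R)$ is a product of $R$ factors from $S\cup\{1\}$, so $|B_G(R)|\le13^R\le n$. Choose $\Gamma$ with $V\Gamma\supseteq B_G(R)$ and $|V\Gamma|=n$. No point of $B_G(R-1)$ lies in $\partial\Gamma$, so the identity is at distance at least $R$ from $\partial\Gamma$, and \eqref{eq:inradius} gives $D\Lambda^\infty_G(n)\le n/\lfloor\log_{13}n\rfloor$. Now $\log_2n_k\ge(1-\eta_k)N_k\log_2b_k\ge N_k/2\ge\frac k2\eta_k^{-2}$, so $\log_{13}n_k\ge\frac k8\eta_k^{-2}$. For $k\ge2$ this is at least $1$, and $\lfloor y\rfloor\ge y/2$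 for $y\ge1$. Hence, for $k\ge\max(2,q)$ and every integer $C\ge1$,
\[
D\Lambda^\infty_G(Cn_k)\le\frac{Cn_k}{\lfloor\log_{13}n_k\rfloor}\le\frac{16\,C\,n_k\eta_k^2}{k}\le\frac{16\cdot312\,C}{k}\,D\Lambda^q_G(n_k),
\]
where the last step is \eqref{eq:uniform}. As before, this and $D\Lambda^q_G(n_k)\ge k/312$ give $D\Lambda^q_G(n_k)>C\,D\Lambda^\infty_G(Cn_k)+C$ for large $k$.
\end{proof}

Thus the profiles $D\Lambda^p_G$, $p\in[1,\infty]$, are pairwise inequivalent.

\begin{remark}[The gap is the largest possible]
Lemma~\ref{lem:powers} gives $J_{q,K}(m)^q\le J_{p,K}(m)^p$ for $p\le q$ in every marked group, the counterpart of \eqref{eq:window}. The bounds for $J$ in Propositions~\ref{prop:upper} and~\ref{prop:lower}, with $D_k\le\eta_k^{-1/k}$, give $J_{p,G}(n_k)^p=\eta_k^{1+o(1)}$ for every $p\in[1,\infty)$. So in $G$, along $(n_k)$, this inequality is attained up to a factor $\eta_k^{o(1)}$ simultaneously for all $p\le q$.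
\end{remark}

\begin{thebibliography}{9}

\bibitem{BG}
Bourgain and Gamburd, Ann. of Math. \textbf{167} (2008).

\bibitem{Hume}
David Hume, \emph{Dirichlet-Poincar\'{e} profiles of graphs and groups}, arXiv:1910.06835 (2019).

\bibitem{Lub}
Lubotzky, \emph{Discrete Groups, Expanding Graphs and Invariant Measures}.

\end{thebibliography}
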